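\title{Recovering the uniform spanning tree of $\mathbb{Z}^d$, $2\le d\le 4$, from its sandpile}

\begin{abstract}
In a finite box of $\mathbb{Z}^d$ with wired boundary, the burning algorithm is a bijection between recurrent sandpiles and spanning trees. On the whole lattice with $2\le d\le 4$, the direction from trees to sandpiles survives as a continuous map $\psi$ on one-ended spanning trees, and $\psi$ carries the wired uniform spanning forest to the sandpile measure. We prove that $\psi$ is injective on a set of full measure, for every choice of the tie-breaking orders in its definition. The proof delays the burning of a fixed box until a time $\theta$. Every delay gives a bijection with spanning trees, no delay gives the usual bijection, and a long delay gives a tree that near the origin is a local function of the sandpile. A counting argument bounds the expected number of times the parent of a vertex changes as $\theta$ grows. For translation-equivariant orders $\psi$ is an isomorphism of measure-preserving $\mathbb{Z}^d$-systems, and for suitable orders $\psi$ is not injective on all one-ended spanning trees.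
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Recurrent sandpiles}

We work on the nearest-neighbor lattice $\mathbb{Z}^d$. Let $\Gamma(v)$ be the set of the $2d$ neighbors of $v$, let $\overline\Gamma(v)=\Gamma(v)\cup\{v\}$, and let $V_n=[-n,n]^d\cap\mathbb{Z}^d$. For a finite nonempty $W\subset\mathbb{Z}^d$, let $G_W$ be the multigraph on $W\cup\{s\}$ obtained from $\mathbb{Z}^d$ by identifying all vertices outside $W$ to a single vertex $s$, the \emph{sink}, and removing loops at $s$. The edges of $G_W$ are the edges of $\mathbb{Z}^d$ with at least one endpoint in $W$, so every $v\in W$ keeps its $2d$ edges. We write $G_N=G_{V_N}$.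

In the abelian sandpile model on $G_N$, a configuration places a number of particles on each vertex of $V_N$, and it is \emph{stable} if every vertex carries at most $2d-1$ particles. A vertex with at least $2d$ particles topples by sending one particle along each of its edges; particles that reach $s$ are lost. Adding a particle at a uniformly random vertex of $V_N$ and toppling until the configuration is stable defines a Markov chain on stable configurations. Let $\nu_{G_N}$ be the uniform measure on its recurrent states. The \emph{sandpile measure} $\nu$ on $\{0,\dots,2d-1\}^{\mathbb{Z}^d}$ is the weak limit of $\nu_{G_N}$ as $N\to\infty$: for every $R$, the law of the configuration in $V_R$ converges.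

Recurrence has a static description. For a finite nonempty $F\subset\mathbb{Z}^d$ and $x\in F$, let $\deg_F(x)$ be the number of neighbors of $x$ in $F$. A configuration $\eta$ is \emph{ample} for $F$ if $\eta(x)\ge\deg_F(x)$ for some $x\in F$. Let $\mathcal{R}_W$ be the set of $\eta\in\{0,\dots,2d-1\}^W$ that are ample for every nonempty $F\subset W$, and let $\mathcal{R}$, the set of \emph{recurrent configurations on $\mathbb{Z}^d$}, consist of the $\eta\in\{0,\dots,2d-1\}^{\mathbb{Z}^d}$ that are ample for every finite nonempty $F$. Dhar's burning test (Dhar 1990, Majumdar--Dhar 1992) states that the recurrent states of the chain on $G_N$ are exactly the elements of $\mathcal{R}_{V_N}$. For instance, two neighbors $x,y$ cannot both be empty in a recurrent configuration, since it would not be ample for $\{x,y\}$. Since $\deg_F$ does not depend on the ambient set, the restriction to $W'\subset W$ of an element of $\mathcal{R}_W$ or of $\mathcal{R}$ lies in $\mathcal{R}_{W'}$.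

To see why the test is about burning, define the \emph{threshold} $k(x)=2d-\eta(x)\in\{1,\dots,2d\}$. Exactly $2d-\deg_F(x)$ of the edges at $x$ leave $F$, so
\begin{equation}\label{eq:ample}
\eta(x)\ge\deg_F(x)\iff\text{at least $k(x)$ of the $2d$ edges at $x$ leave $F$.}
\end{equation}
Let a fire start at the sink, and let a vertex $x$ burn one time unit after $k(x)$ of its edges lead to burnt vertices. If $F$ is the set of unburnt vertices, ampleness for $F$ says that the fire can advance. Joining each vertex to a neighbor that burnt just before it produces a spanning tree of $G_W$, and with a suitable rule for choosing that neighbor one obtains a bijection from $\mathcal{R}_W$ to spanning trees (Lemma~\ref{lem:bijection} below).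

\subsection{One-ended spanning trees}

We regard sets of edges as points of $\{0,1\}^{E(\mathbb{Z}^d)}$ with the product topology. Let $\mathsf{UST}_W$ be the uniform measure on the spanning trees of $G_W$, and put $\mathsf{UST}_N=\mathsf{UST}_{V_N}$. The \emph{wired uniform spanning forest} $\mathsf{WSF}$ is the weak limit of $\mathsf{UST}_N$: for every event $B$ that depends on finitely many edges, $\mathsf{UST}_N(B)\to\mathsf{WSF}(B)$.

A \emph{ray} is an infinite self-avoiding path with a starting vertex. A spanning tree $t$ of $\mathbb{Z}^d$ is \emph{one-ended} if exactly one ray of $t$ starts at each vertex. Let $\mathcal{T}^{\mathrm{conn}}$ be the set of one-ended spanning trees of $\mathbb{Z}^d$. By a theorem of Pemantle, $\mathsf{WSF}$ concentrates on $\mathcal{T}^{\mathrm{conn}}$ when $2\le d\le4$. This theorem is the only place where the restriction on $d$ enters the paper.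

Let $t\in\mathcal{T}^{\mathrm{conn}}$. The first edge of the ray from $v$ is the \emph{parent edge} $e(v,t)$, and its other endpoint is the \emph{parent} of $v$. If $y$ lies on the ray from $w$, then $y$ is an \emph{ancestor} of $w$ and $w$ is a \emph{descendant} of $y$; in particular each vertex is its own ancestor and descendant. For a spanning tree of $G_W$ we use the same words with the path to $s$ in place of the ray. Three facts about $t\in\mathcal{T}^{\mathrm{conn}}$ will be used.
\begin{itemize}
\item[(T1)] \emph{The rays from any two vertices $a,b$ share a tail.} Follow the path of $t$ from $a$ to $b$ until it first meets the ray from $b$, and then follow that ray. The result is a ray from $a$, hence the ray from $a$.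
\item[(T2)] \emph{Every edge $\{a,b\}$ of $t$ is the parent edge of $a$ or of $b$.} If $b$ is not on the ray from $a$, then $b$ followed by the ray from $a$ is the ray from $b$. If $b$ is on the ray from $a$, it is the second vertex, because $t$ has no cycle.
\item[(T3)] \emph{Every vertex $y$ has finitely many descendants.} The descendants of $y$ span a subtree. If it were infinite, K\"onig's lemma (an infinite connected graph with finite degrees has a ray from each vertex) would give a ray from $y$ inside it. This is the ray from $y$, so $y$ would lie on the ray from its own parent, which is impossible because the ray from $y$ is self-avoiding.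
\end{itemize}

\subsection{The map $\psi$}

In finite volume the burning time of a vertex turns out to be its distance to the sink in the associated tree, and the height of the sandpile at $v$ is read off by comparing the burning times of the neighbors of $v$. On $\mathbb{Z}^d$ the sink has moved to infinity, but in a one-ended tree the comparison still makes sense: the rays from the neighbors of $v$ merge, and distances can be measured from the merging point.

For each $v\in\mathbb{Z}^d$ fix a total order $\prec_v$ on the $2d$ edges at $v$. Edges at $v$ are oriented away from $v$, and $f^+$ denotes the head of $f$. The family $\{\prec_v\}$ is arbitrary. Let $t\in\mathcal{T}^{\mathrm{conn}}$, let $\mathrm{dist}_t$ be the graph distance in $t$, and let $v\in\mathbb{Z}^d$. Among the vertices that lie on the rays from all neighbors of $v$, let $v^*$ be the one nearest to $v$ in $t$. These vertices form a nonempty set by (T1), the set contains the parent of each of its elements, and it is contained in the ray from the parent of $v$. It is therefore a tail of that ray, it consists of ancestors of $v$ other than $v$, and $v^*$ is its first vertex. With $f$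 ranging over the edges at $v$, put
\[
m'_v=\big|\{f:\mathrm{dist}_t(f^+,v^*)<\mathrm{dist}_t(v,v^*)\}\big|,\qquad
F'_v=\{f:\mathrm{dist}_t(f^+,v^*)=\mathrm{dist}_t(v,v^*)-1\},
\]
and enumerate $F'_v$ as $e_0\prec_v\dots\prec_v e_{|F'_v|-1}$. Exactly one edge of $F'_v$ belongs to $t$, namely $e(v,t)$: by (T2) any other edge of $t$ at $v$ leads to a vertex whose parent is $v$, and such a vertex is at distance $\mathrm{dist}_t(v,v^*)+1$ from $v^*$. Let $\ell'$ be the index with $e_{\ell'}=e(v,t)$, and define
\[
\psi(t)(v)=2d-m'_v+\ell',\qquad v\in\mathbb{Z}^d .
\]

The following form of the definition is the one we use. Order the edges $f$ at $v$ by increasing $\mathrm{dist}_t(f^+,v^*)$, breaking ties by the \emph{reverse} of $\prec_v$. The $m'_v-|F'_v|$ edges whose head is at distance at most $\mathrm{dist}_t(v,v^*)-2$ come first, followed by $e_{|F'_v|-1},\dots,e_0$. So $e_{\ell'}$ occupies position $(m'_v-|F'_v|)+(|F'_v|-\ell')=m'_v-\ell'$, that is,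
\begin{equation}\label{eq:rank}
2d-\psi(t)(v)=\text{the position of $e(v,t)$ in this order.}
\end{equation}
Thus $\psi(t)(v)$ counts the edges at $v$ that come after the parent edge. It is known that $\psi$ is a continuous map from $\mathcal{T}^{\mathrm{conn}}$ to $\mathcal{R}$ and that it carries $\mathsf{WSF}$ to $\nu$; short proofs come out of the construction in Section~\ref{sec:limit}.

\subsection{Results}

Call $\psi$ \emph{almost one-to-one} if it is injective on some set $\mathcal{T}_0\subset\mathcal{T}^{\mathrm{conn}}$ with $\mathsf{WSF}(\mathcal{T}_0)=1$. The question, posed by Gamlin and J\'arai~\cite{GJ}, is whether $\psi$ is almost one-to-one on $\mathbb{Z}^d$ for $2\le d\le4$. The answer is yes.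

\begin{theorem}\label{thm:main}
Let $2\le d\le4$ and let $\{\prec_v\}$ be arbitrary. There is a Borel set $\mathcal{T}_0\subset\mathcal{T}^{\mathrm{conn}}$ with $\mathsf{WSF}(\mathcal{T}_0)=1$ on which $\psi$ is injective.
\end{theorem}

The family $\{\prec_v\}$ is \emph{translation-equivariant} if $e\prec_vf$ implies $e+z\prec_{v+z}f+z$ for all $v,z$. In that case $\psi$ commutes with translations, because every object in its definition does.

\begin{corollary}\label{cor:iso}
Let $2\le d\le4$ and let $\{\prec_v\}$ be translation-equivariant. Then $\psi$ is an isomorphism, modulo null sets, of measure-preserving $\mathbb{Z}^d$-systems from $\mathsf{WSF}$ to the sandpile measure $\nu$. An inverse is given almost everywhere by formula \eqref{eq:inverse}.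
\end{corollary}

The definition of $\psi$ on $\mathcal{T}^{\mathrm{conn}}$ makes sense in every dimension $d\ge2$, and for arbitrary orders the exceptional set in Theorem~\ref{thm:main} cannot be removed.

\begin{proposition}\label{prop:counter}
For every $d\ge2$ there are a family $\{\prec_v\}$ and trees $t_-\ne t_+$ in $\mathcal{T}^{\mathrm{conn}}$ with $\psi(t_-)=\psi(t_+)\equiv2d-1$.
\end{proposition}

\subsection{The difficulty and the method}

Since $\psi$ is a limit of bijections between finite sets with uniform measures, one would guess that it is almost one-to-one. This does not follow from the shape of the problem alone. The map $x\mapsto(x_i+x_{i+1}\bmod2)_i$ is a bijection of $\{0,1\}^{\{-n,\dots,n\}}$ if we set $x_{n+1}=0$, and it is local. Its limit on $\{0,1\}^{\mathbb{Z}}$ identifies $x$ with $1-x$, so it is not injective on any set of full measure for the uniform product measure, which is invariant under $x\mapsto 1-x$. The finite inverses need information that comes in from the boundary, and this information is lost in the limit.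

The burning algorithm has the same danger. The parent of $x$ is decided by the order in which the neighbors of $x$ burn, and the fire comes from the boundary. If $\eta\equiv2d-1$, every threshold is $1$, the burning time is the graph distance to the boundary, and the parent of $x$ points toward the nearest face of the box, however far away it is. Proposition~\ref{prop:counter} is an instance of this. To prove Theorem~\ref{thm:main} we must show that for typical $\eta$ the parent of $x$ can be guessed, with small probability of error, from $\eta$ in a bounded region.

We fix a box $D=V_n$ around $x$ inside a much larger box $V_N$, and we forbid the vertices of $D$ to burn before time $\theta+1$.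
\begin{itemize}
\item For every delay $\theta$ the modified algorithm is still a bijection onto spanning trees (Section~\ref{sec:burning}). So for uniform $\eta$ the tree is uniform at every $\theta$. For $\theta<0$ the algorithm is the usual one.
\item As $\theta$ increases, the expected \emph{total} number of changes of the parent of $x$ is at most a constant times the probability that, in a uniform spanning tree, the paths from the sink to two neighbors of $x$ enter $D$ at different vertices (Section~\ref{sec:changes}).
\item For a long delay, everything that can burn without the help of $D$ has burnt before $D$ starts, the arrival times from the boundary are forgotten, and the tree near $x$ is a function of $\eta$ on a set that is typically not much larger than $D$ (Section~\ref{sec:long}).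
\end{itemize}
One-endedness makes both error probabilities small when $N\to\infty$ and then $n\to\infty$ (Section~\ref{sec:limit}). Theorem~\ref{thm:main} and Corollary~\ref{cor:iso} follow in Section~\ref{sec:proof}, and Proposition~\ref{prop:counter} is proved in Section~\ref{sec:counter}.

\section{Burning with a delay}\label{sec:burning}

Sections~\ref{sec:burning}--\ref{sec:long} concern finite graphs, and there $d\ge1$ is arbitrary. Fix a finite set $W\subset\mathbb{Z}^d$, a nonempty subset $D\subset W$, and a \emph{delay} $\theta\in\frac12\mathbb{Z}$ with $\theta\ge-\frac12$. Put $\theta_v=\theta$ for $v\in D$ and $\theta_v=-\infty$ for $v\in W\setminus D$. A function $h$ on $W$ is extended by $h=0$ outside $W$, that is, at $s$, and for an edge $f$ at $v\in W$ we write $h(f)=h(f^+)$. Given $\eta\in\{0,\dots,2d-1\}^W$ with thresholds $k(v)=2d-\eta(v)$, let $\kappa_h(v)$ be the $k(v)$-th smallest, with multiplicity, of the $2d$ numbers $h(f)$ with $f$ at $v$. Thus $\kappa_h(v)\le a$ if and only if at least $k(v)$ edges at $v$ have $h(f)\le a$.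

It is convenient to describe burning times by an equation rather than by an algorithm, because solutions of the equation can be transformed and then identified by uniqueness. The equation, for an unknown $h:W\to[0,\infty)$, is
\begin{equation}\label{eq:B}
h(v)=1+\max\big(\theta_v,\kappa_h(v)\big),\qquad v\in W. \tag{$\mathrm{B}_\theta$}
\end{equation}
In words, $v$ burns one time unit after its $k(v)$-th edge has been reached by the fire, except that a vertex of $D$ waits until time $\theta+1$.

\begin{lemma}\label{lem:solution}
Equation \eqref{eq:B} has at most one solution. If $\eta\in\mathcal{R}_W$, it has exactly one, and the solution takes values in $\frac12\mathbb{Z}$.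
\end{lemma}

\begin{proof}
\emph{Uniqueness.} Let $h\ne\tilde h$ be solutions. Among the vertices where they differ, choose $v$ minimizing $\min(h(v),\tilde h(v))$, and say $h(v)<\tilde h(v)$. Since $\kappa_h(v)\le h(v)-1$, at least $k(v)$ edges $f$ at $v$ have $h(f)\le h(v)-1$. For these edges $\tilde h(f)=h(f)$ by the choice of $v$, so $\kappa_{\tilde h}(v)\le h(v)-1$. Also $\theta_v\le h(v)-1$. Hence $\tilde h(v)\le h(v)$, a contradiction.

\emph{Existence.} We run the fire in half-integer time. For $\tau\in\frac12\mathbb{Z}$ put $U_\tau=\emptyset$ if $\tau<0$; for $\tau\ge0$ let $U_\tau$ consist of $s$ and of all $v\in W$ such that $\theta_v\le\tau-1$ and at least $k(v)$ edges at $v$ lead into $U_{\tau-1}$. We have $U_\tau\subset U_{\tau+1/2}$: this is trivial for $\tau<0$, and for $\tau\ge0$ it follows from $U_{\tau-1}\subset U_{\tau-1/2}$. Let $F=W\setminus\bigcup_\tau U_\tau$ and suppose $F\ne\emptyset$. By ampleness and \eqref{eq:ample}, some $x\in F$ has at least $k(x)$ edges into $\bigcup_\tau U_\tau$, so $x\in U_\tau$ for large $\tau$, a contradiction. Hence $h(v)=\min\{\tau:v\in U_\tau\}$ is defined on $W$, and the same formula gives $h(s)=0$.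 For $v\in W$ and $\tau\in\frac12\mathbb{Z}$, we have $h(v)\le\tau$ if and only if $\theta_v\le\tau-1$ and $\kappa_h(v)\le\tau-1$. Both sides of \eqref{eq:B} lie in $\frac12\mathbb{Z}$, so they are equal.
\end{proof}

For $\eta\in\mathcal{R}_W$ let $h_\theta$ be the solution of \eqref{eq:B}. To build a tree we must choose a parent for each $v$, and the choice must encode $k(v)$, since otherwise $\eta$ could not be recovered. The \emph{value} of an edge $f$ at $v$ is $\max(\theta_v,h_\theta(f))$. Order the edges at $v$ by increasing value, breaking ties by the reverse of $\prec_v$, and let $e_\theta(v)$ be the $k(v)$-th edge. The $k(v)$-th smallest value is $\max(\theta_v,\kappa_{h_\theta}(v))=h_\theta(v)-1$, so the head of $e_\theta(v)$ has strictly smaller $h_\theta$ than $v$. Following these edges from any vertex therefore leads to $s$, and the $|W|$ edges $e_\theta(v)$ form a spanning tree $\Psi_\theta(\eta)$ of $G_W$ in which $e_\theta(v)$ is the parent edge of $v$.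

The burning times can be read from the tree. For a spanning tree $t$ of $G_W$ define $H^t_\theta$ recursively from the sink by $H^t_\theta(s)=0$ and
\[
H^t_\theta(v)=1+\max\big(\theta_v,H^t_\theta(\text{parent of $v$ in $t$})\big).
\]

\begin{lemma}\label{lem:bijection}
The map $\Psi_\theta$ is a bijection from $\mathcal{R}_W$ onto the set of spanning trees of $G_W$. If $t=\Psi_\theta(\eta)$, then $h_\theta=H^t_\theta$. In particular, if $\eta$ is uniform on $\mathcal{R}_W$, then $\Psi_\theta(\eta)$ has law $\mathsf{UST}_W$ for every $\theta$.
\end{lemma}

\begin{proof}
Let $t=\Psi_\theta(\eta)$. The parent edge of $v$ has value $h_\theta(v)-1$, which is the recursion defining $H^t_\theta$. So $t$ determines $h_\theta$, hence the order of the edges at each $v$, hence $k(v)$ as the position of $e(v,t)$ in this order. Thus $\Psi_\theta$ is injective.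

Conversely, let $t$ be a spanning tree. Put $h=H^t_\theta$, order the edges at $v$ by the values $\max(\theta_v,h(f))$ with the same tie-breaking, let $k(v)$ be the position of $e(v,t)$, and put $\eta=2d-k\in\{0,\dots,2d-1\}^W$. The $k(v)$-th smallest value at $v$ is $\max(\theta_v,\kappa_h(v))$, and it is also the value of $e(v,t)$, which is $h(v)-1$. So $h$ solves \eqref{eq:B} for $\eta$. To check ampleness, let $\emptyset\ne F\subset W$ and let $x\in F$ minimize $h$ on $F$. At least $k(x)$ edges at $x$ have $h(f)\le h(x)-1$, and these leave $F$, so $\eta(x)\ge\deg_F(x)$ by \eqref{eq:ample}. Hence $\eta\in\mathcal{R}_W$, $h=h_\theta$ by uniqueness, and $e_\theta(v)=e(v,t)$ for all $v$.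
\end{proof}

\paragraph{Standard burning.} For $\theta=-\frac12$ the delay has no effect, since $h\ge0$: equation \eqref{eq:B} becomes $h(v)=1+\kappa_h(v)$, the value of $f$ is $h(f)$, and $D$ plays no role. We call this the \emph{standard burning} of $(W,\eta)$. For $x\in W$ and a configuration $\eta$ whose restriction to $W$ lies in $\mathcal{R}_W$, let $\pi_x(W,\eta)$ be the parent edge of $x$ in the standard burning of $(W,\eta|_W)$. If $t=\Psi_{-1/2}(\eta)$, then $h_{-1/2}=H^t_{-1/2}=\mathrm{dist}_t(\cdot,s)$, so
\begin{equation}\label{eq:rankfinite}
2d-\eta(v)=\text{the position of $e(v,t)$ in the order by $\mathrm{dist}_t(f^+,s)$, ties by the reverse of $\prec_v$.}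
\end{equation}
This is \eqref{eq:rank} with $s$ in place of $v^*$: the inverse of $\Psi_{-1/2}$ is the finite-volume version of $\psi$.

\section{How often the parent of a vertex changes}\label{sec:changes}

For a spanning tree $t$ of $G_W$ and $p\in D$, let the \emph{entry point} $u_p=u_p(t)$ be the first vertex of $D$ on the path of $t$ from $s$ to $p$. Follow this path. Before $u_p$ there is no delay and $H^t_\theta$ equals the distance to $s$. At $u_p$ it equals $\max(\theta+1,\mathrm{dist}_t(u_p,s))$. From then on it exceeds $\theta$, so it grows by $1$ at each step. Hence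
\begin{equation}\label{eq:H}
H^t_\theta(p)=\mathrm{dist}_t(p,u_p)+\max\big(\theta+1,\mathrm{dist}_t(u_p,s)\big),\qquad p\in D.
\end{equation}
For a fixed tree, $H^t_\theta(p)$ is constant in $\theta$ until the delay begins to hold up the entry point, and from then on it grows with slope $1$. If $u_p=u_q$, then $H^t_\theta(p)-H^t_\theta(q)$ does not depend on $\theta$. The smallest example already shows how this controls changes of parent.

\begin{example}\label{ex:cycle}
Let $d=1$, $W=\{1,\dots,5\}$, $D=\{1,2,3\}$ and $x=2$. The graph $G_W$ is a cycle of length six in which $s$ stands for both $0$ and $6$, and its spanning trees are $T_0,\dots,T_5$, where $T_a$ omits the edge $\{a,a+1\}$. Let the left edge precede the right edge in each $\prec_v$, so that in a tie the right edge comes first. The set $\mathcal{R}_W$ consists of $\eta^0\equiv1$ and of the configurations $\eta^z$, $1\le z\le5$, with a single zero at $z$. Indeed, zeros at $a<b$ make $\eta$ fail for $F=\{a,\dots,b\}$, while with at most one zero every $F$ is a single point or has an extreme point of height $1$ and degree at most $1$.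

For $\eta^z$ we have $k(z)=2$, so $z$ burns after both its neighbors and is the parent of neither. Since parents burn earlier than their children, the vertices left of $z$ point left and those right of $z$ point right, and $e_\theta(z)$ is the second edge in the order at $z$. With $\theta^+=\max(\theta,0)$, the burning times of $1,2,3$ from the left are $\theta^++1,\theta^++2,\theta^++3$, and those of $5,4,3$ from the right are $1,2,1+\max(\theta,2)$. The values of the left and right edges at $z$ are as follows.
\begin{center}
\begin{tabular}{c|c|c|c}
$z$ & left value & right value & $\Psi_\theta(\eta^z)$\\ \hline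
$1$ & $\theta^+$ & $2+\max(\theta,2)$ & $T_0$\\
$2$ & $\theta^++1$ & $1+\max(\theta,2)$ & $T_1$ if $\theta<2$, $T_2$ if $\theta\ge2$\\
$3$ & $\theta^++2$ & $\max(\theta,2)$ & $T_3$\\
$4$ & $\theta^++3$ & $1$ & $T_4$\\
$5$ & $\theta^++4$ & $0$ & $T_5$
\end{tabular}
\end{center}
By Lemma~\ref{lem:bijection}, $\eta^0$ receives the remaining tree: $T_2$ if $\theta<2$ and $T_1$ if $\theta\ge2$. So the parent of $x$ changes for exactly two configurations, $\eta^0$ and $\eta^2$, once each, between $\theta=\frac32$ and $\theta=\frac52$. Their trees at $\theta=\frac32$ are $T_2$ and $T_1$. These are exactly the trees with $u_1\ne u_3$: in $T_0$ both entry points equal $3$, and in $T_3,T_4,T_5$ both equal $1$. In $T_1$ and $T_2$ the gap $H_\theta(3)-H_\theta(1)=\max(\theta,2)-\theta^+$ closes as $\theta$ goes from $0$ to $2$, and it equals $\frac12$ only at $\theta=\frac32$. Each change of parent is announced by a gap of $\frac12$, and each of the two trees shows such a gap at one delay only.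
\end{example}

In general the tree $\Psi_\theta(\eta)$ moves with $\theta$, so the picture for a fixed tree says nothing directly about a fixed configuration. The way around this is to find a sign of an imminent or recent change that is visible in the tree at a \emph{single} delay $\theta$, and then to use that this tree is uniform whatever $\theta$ is. Half-integer delays provide the sign. Let
\[
\Theta=\{-\tfrac12,\tfrac12,\tfrac32,\dots\}.
\]
For $\theta\in\Theta$, formula \eqref{eq:H} shows that $H^t_\theta(p)$ is a non-integer exactly when the entry point $u_p$ is held up by the delay. Integer delays serve only to link $\theta$ with $\theta+1$.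

\begin{lemma}\label{lem:round}
Let $\eta\in\mathcal{R}_W$ and $\theta\in\Theta$. Then $\lceil h_\theta\rceil=h_{\theta+1/2}=\lfloor h_{\theta+1}\rfloor$.
\end{lemma}

\begin{proof}
If $g$ is nondecreasing with $g(0)=0$, then $\kappa_{g\circ h}(v)=g(\kappa_h(v))$, because $g$ preserves the order of the $2d$ numbers $h(f)$. Also $\lceil1+\max(a,b)\rceil=1+\max(\lceil a\rceil,\lceil b\rceil)$, and the same identity holds for $\lfloor\cdot\rfloor$, where both roundings fix $-\infty$. So $\lceil h_\theta\rceil$ solves the equation with delay $\lceil\theta\rceil=\theta+\frac12$, and $\lfloor h_{\theta+1}\rfloor$ solves it with delay $\lfloor\theta+1\rfloor=\theta+\frac12$. Uniqueness in Lemma~\ref{lem:solution} finishes the proof.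
\end{proof}

\begin{proposition}\label{prop:changes}
Let $\eta$ be uniform on $\mathcal{R}_W$ and let $\overline\Gamma(x)\subset D$. Then
\[
\mathbb{E}\,\big|\{\theta\in\Theta:e_\theta(x)\ne e_{\theta+1}(x)\}\big|\ \le\ 2\sum_{(p,q)}\mathsf{UST}_W(u_p\ne u_q),
\]
where the sum is over the ordered pairs of distinct neighbors of $x$. In particular the right side bounds $\mathbb{P}\big(e_{-1/2}(x)\ne e_\theta(x)\big)$ for every $\theta\in\Theta$.
\end{proposition}

\begin{proof}
\emph{The order at $x$.} By \eqref{eq:B}, $h_\theta\ge\theta+1$ on $D$. Since $\Gamma(x)\subset D$, the edges at $x$ correspond to the neighbors $p\in\Gamma(x)$, and the value of the edge to $p$ is $h_\theta(p)$. So $e_\theta(x)$ is determined by $k(x)$, by $\prec_x$, and by the signs of the differences $h_\theta(p)-h_\theta(q)$ for $p,q\in\Gamma(x)$.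

\emph{The sign of a change.} Fix $\theta\in\Theta$ and let $\bar h=h_{\theta+1/2}$. By Lemma~\ref{lem:round}, $\bar h$ is a nondecreasing function of $h_\theta$ and also of $h_{\theta+1}$. So $\bar h(p)<\bar h(q)$ forces both $h_\theta(p)<h_\theta(q)$ and $h_{\theta+1}(p)<h_{\theta+1}(q)$. If, for all $p,q\in\Gamma(x)$, the equality $\bar h(p)=\bar h(q)$ gave both $h_\theta(p)=h_\theta(q)$ and $h_{\theta+1}(p)=h_{\theta+1}(q)$, then all the signs would agree for $\theta$ and $\theta+1$, and $e_\theta(x)=e_{\theta+1}(x)$. So if $e_\theta(x)\ne e_{\theta+1}(x)$, then two neighbors have distinct $h_\theta$ with the same ceiling, or distinct $h_{\theta+1}$ with the same floor. Two distinct elements of $\frac12\mathbb{Z}$ with the same ceiling are $a$ and $a-\frac12$ for an integer $a$, and two with the same floor are $a$ and $a+\frac12$. Define the sets of trees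
\[
\mathcal{E}^\pm_\theta(p,q)=\big\{t:\ H^t_\theta(q)\in\mathbb{Z},\ H^t_\theta(p)=H^t_\theta(q)\pm\tfrac12\big\}.
\]
Since $h_\theta=H_\theta^{\Psi_\theta(\eta)}$, we have shown that $e_\theta(x)\ne e_{\theta+1}(x)$ implies
\[
\Psi_\theta(\eta)\in\mathcal{E}^-_\theta(p,q)\quad\text{or}\quad\Psi_{\theta+1}(\eta)\in\mathcal{E}^+_{\theta+1}(p,q)
\]
for some ordered pair $(p,q)$ of distinct neighbors of $x$.

\emph{Passing to a single tree.} Each $\Psi_\theta(\eta)$ has law $\mathsf{UST}_W$, so the expected number of changes is at most
\[
\sum_{(p,q)}\sum_{\theta\in\Theta}\Big(\mathsf{UST}_W\big(\mathcal{E}^-_\theta(p,q)\big)+\mathsf{UST}_W\big(\mathcal{E}^+_\theta(p,q)\big)\Big)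
=\sum_{(p,q)}\sum_{\pm}\mathbb{E}\,\big|\{\theta\in\Theta:t\in\mathcal{E}^\pm_\theta(p,q)\}\big|,
\]
where on the right $t$ is one tree with law $\mathsf{UST}_W$.

\emph{A tree shows each sign at most once.} Let $t\in\mathcal{E}^\pm_\theta(p,q)$ with $\theta\in\Theta$, and apply \eqref{eq:H}, in which $\theta+1$ is not an integer. Since $H^t_\theta(p)\notin\mathbb{Z}$, we have $\theta+1>\mathrm{dist}_t(u_p,s)$ and $H^t_\theta(p)=\mathrm{dist}_t(p,u_p)+\theta+1$. Since $H^t_\theta(q)\in\mathbb{Z}$, we have $\theta+1<\mathrm{dist}_t(u_q,s)$ and $H^t_\theta(q)=\mathrm{dist}_t(q,u_q)+\mathrm{dist}_t(u_q,s)=\mathrm{dist}_t(q,s)$. The two inequalities give $u_p\ne u_q$, and the two equalities give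
\[
\theta=\mathrm{dist}_t(q,s)-\mathrm{dist}_t(p,u_p)-1\pm\tfrac12 .
\]
So $t$, the pair and the sign determine $\theta$, and each count is at most $\mathbf{1}\{u_p\ne u_q\}$. This proves the bound. The last claim holds because $e_{-1/2}(x)\ne e_\theta(x)$ requires at least one change.
\end{proof}

The bound does not depend on the number of delays considered. This matters, because we will go up to a delay of order $|V_N|$ with $N\to\infty$, and a bound on the probability of a change at each single step would not be summable without further information.

\section{A long delay}\label{sec:long}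

One might hope that after a long delay all of $W\setminus D$ has burnt, so that $D$ then burns as if its complement were the sink. This is not quite so: a vertex outside $D$ with a high threshold may need a burnt neighbor that is only reached through $D$. The next definition describes the sets that the fire cannot enter while $D$ is held back.

A finite set $S'\supset D$ is \emph{sheltered} for $\eta$ if $\eta(v)<\deg_{S'}(v)$ for all $v\in S'\setminus D$; by \eqref{eq:ample}, this says that fewer than $k(v)$ edges at $v$ leave $S'$. The set $D$ is sheltered, and a union of two sheltered sets is sheltered because degrees increase with the set. So there is a largest sheltered subset of $W$, the \emph{shelter} of $D$ in $W$. It depends only on $\eta|_W$ and it increases with $W$.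

\begin{lemma}\label{lem:long}
Let $\eta\in\mathcal{R}_W$, let $S$ be the shelter of $D$ in $W$, let $\theta>|W|$, and write $h=h_\theta$ and $t=\Psi_\theta(\eta)$.
\begin{itemize}
\item[(a)] $h\ge\theta+1$ on $S$, and $h\le|W|$ on $W\setminus S$.
\item[(b)] $e(v,t)=\pi_v(S,\eta)$ for every $v\in S$.
\item[(c)] Every vertex of $S$ is a descendant in $t$ of a vertex of $D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $h<\theta+1$ somewhere on $S$, and let $v$ minimize $h$ on $S$. Then $v\notin D$, since $h\ge\theta+1$ on $D$. At least $k(v)$ edges at $v$ have $h(f)\le h(v)-1$, and they leave $S$ by minimality. This contradicts that $S$ is sheltered.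

For the second claim put $J=|W|$ and $U_i=\{s\}\cup\{v\in W:h(v)\le i\}$ for integers $0\le i\le J$. These sets increase, they contain no vertex of $D$ because $J<\theta+1$, and $1\le|U_i|\le1+|W\setminus D|\le J$. Since there are $J+1$ of them, $U_i=U_{i+1}$ for some $i\le J-1$. Let $S'=W\setminus U_i\supset D$ and $v\in S'\setminus D$. Then $1+\kappa_h(v)=h(v)>i+1$, so fewer than $k(v)$ edges at $v$ lead into $U_i$, that is, leave $S'$. So $S'$ is sheltered, $S'\subset S$, and $W\setminus S\subset U_i$, where $h\le J$.

(b) Let $g(a)=\max(\theta,a)-\theta$, a nondecreasing function with $g(0)=0$, and let $\tilde h=g\circ h$. By (a), $\tilde h=h-\theta\ge1$ on $S$ and $\tilde h=0$ off $S$. So $\tilde h$ is a function on $S$ extended by zero, and $\kappa_{\tilde h}=g\circ\kappa_h$. For $v\in D$,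
\[
\tilde h(v)=1+\max(\theta,\kappa_h(v))-\theta=1+\kappa_{\tilde h}(v).
\]
For $v\in S\setminus D$, fewer than $k(v)$ edges leave $S$ and the others have $h(f)\ge\theta+1$. Hence $\kappa_h(v)\ge\theta+1$ and $\tilde h(v)=1+\kappa_h(v)-\theta=1+\kappa_{\tilde h}(v)$. By uniqueness, $\tilde h$ gives the burning times of the standard burning of $(S,\eta|_S)$.

It remains to compare the $k(v)$-th edges. For $v\in D$ the value of $f$ in the delayed burning is $\max(\theta,h(f))=\theta+\tilde h(f)$, so the two orders at $v$ coincide. For $v\in S\setminus D$, in both orders the edges that leave $S$ come first, by (a), and there are fewer than $k(v)$ of them. The remaining edges are ordered by $h$ in one case and by $h-\theta$ in the other, with the same tie-breaking. So the $k(v)$-th edge is the same, and its head lies in $S$.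

(c) By the last sentence, the parent of a vertex of $S\setminus D$ lies in $S$. The path from a vertex of $S$ to $s$ leaves $S$, and it can only do so from a vertex of $D$.
\end{proof}

In Example~\ref{ex:cycle} the vertex $5$ can be in a sheltered set only if $\eta(5)=0$, and the vertex $4$ only if $\eta(4)=0$ or $5$ is in the set. So the shelter is $W$ for $\eta^5$, it is $\{1,2,3,4\}$ for $\eta^4$, and it is $D$ otherwise. For $\eta^0$ the standard burning of $D$ has times $1,2,1$, the tie at $2$ is resolved to the right, and this agrees with the tree $T_1$ found for $\theta\ge2$.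

Part (b) expresses the parent edge through $\eta|_S$, but $S$ could a priori reach the boundary of $W$. Part (c) is what confines it: $S$ lies among the descendants of $D$ in a tree that, for uniform $\eta$, is uniform.

\section{Passing to infinite volume}\label{sec:limit}

From now on $2\le d\le4$. We need to express ``the paths from $K$ have merged inside $V_R$, and the descendants of the merging point stay inside $V_R$'' by an event that depends on finitely many edges, so that its probability passes to the weak limit.

\subsection{Pockets}

Let $\omega$ be a set of edges of $\mathbb{Z}^d$. A finite nonempty $C\subset\mathbb{Z}^d$ is a \emph{pocket} of $\omega$ if exactly one edge of $\omega$, the \emph{exit edge}, has exactly one endpoint in $C$; that endpoint is the \emph{root} of $C$. For a finite nonempty $K$, let $A_R(K)$ be the event that $\omega$ has a pocket $C$ with $K\subset C\subset V_R$. Whether a given $C\subset V_R$ is a pocket depends only on the edges with an endpoint in $V_R$. So $A_R(K)$ depends on finitely many edges, it increases with $R$, and $\mathsf{UST}_N(A_R(K))\to\mathsf{WSF}(A_R(K))$ as $N\to\infty$.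

\begin{lemma}\label{lem:pocket}
\begin{itemize}
\item[(a)] Let $t\in\mathcal{T}^{\mathrm{conn}}$, or let $t$ be a spanning tree of $G_N$. Let $C$ be a pocket of $t$ with root $y$, with $C\subset V_N$ in the second case. Then $C$ is the set of descendants of $y$, and the path of $t$ from any $c\in C$ to $y$ lies in $C$.
\item[(b)] If $t\in\mathcal{T}^{\mathrm{conn}}$ and $K$ is finite and nonempty, then $t\in A_R(K)$ for all large $R$. Consequently $\mathsf{WSF}(A_R(K))\to1$ as $R\to\infty$.
\item[(c)] A spanning tree $t$ of $\mathbb{Z}^d$ is one-ended if and only if for every $z\in\mathbb{Z}^d$ there is $R$ with $t\in A_R(\{z\})$. Consequently $\mathcal{T}^{\mathrm{conn}}$ is a Borel set.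
\end{itemize}
\end{lemma}

\begin{proof}
(a) The path from $c\in C$ to infinity, or to $s$, leaves $C$. It first does so along the exit edge, from $y$. So $y$ is an ancestor of $c$, and the part of the path from $c$ to $y$ lies in $C$. If a descendant $w$ of $y$ were outside $C$, the path from $w$ would enter $C$ and leave it again, using the exit edge twice.

(b) By (T1) the vertices of $K$ have a common ancestor $y$. Its set of descendants $C$ contains $K$ and is finite by (T3). By (T2) every edge of $t$ is $e(w,t)$ for some $w$. If the parent of $w$ is in $C$, so is $w$; and if $w\in C\setminus\{y\}$, then the parent of $w$ is in $C$. So $e(y,t)$ is the only candidate for an edge with exactly one endpoint in $C$, and it is one, because the parent of $y$ is not a descendant of $y$. Thus $C$ is a pocket. The consequence follows from Pemantle's theorem and monotone convergence.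

(c) One direction is (b). For the other, each vertex starts a ray by K\"onig's lemma. If two different rays start at one vertex, they separate at a vertex $z$ and, since $t$ has no cycle, their continuations from $z$ have only $z$ in common. A pocket $C\ni z$ would force both continuations through the outer endpoint of the exit edge, which is not $z$. So no such pocket exists. Finally, having no cycle is a closed condition on $\omega$, being connected is a countable intersection of open conditions, and the condition in (c) is Borel.
\end{proof}

\subsection{The joint limit of the tree and the sandpile}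

Pockets allow us to write \eqref{eq:rank} and \eqref{eq:rankfinite} as one local rule. Let $t\in\mathcal{T}^{\mathrm{conn}}$ and let $y$ be a common ancestor of the vertices of $\overline\Gamma(v)$. Then $y$ lies on the ray that starts at $v^*$, so
\begin{equation}\label{eq:shift}
\mathrm{dist}_t(w,y)=\mathrm{dist}_t(w,v^*)+\mathrm{dist}_t(v^*,y),\qquad w\in\overline\Gamma(v),
\end{equation}
and $m'_v$, $F'_v$ and the order in \eqref{eq:rank} do not change if $v^*$ is replaced by $y$. In a spanning tree $t$ of $G_N$, a common ancestor $y$ of $\overline\Gamma(v)\subset V_N$ satisfies $\mathrm{dist}_t(w,s)=\mathrm{dist}_t(w,y)+\mathrm{dist}_t(y,s)$ for $w\in\overline\Gamma(v)$, so $s$ may be replaced by $y$ in \eqref{eq:rankfinite}.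

Let $R'>R$. We define a function $\Phi=\Phi_{R,R'}$ of the edges with an endpoint in $V_{R'}$. Suppose $\omega\in A_{R'}(V_{R+1})$. Let $C$ be the first pocket with $V_{R+1}\subset C\subset V_{R'}$ in a fixed enumeration of the subsets of $V_{R'}$, and let $y$ be its root. Suppose also that the edges of $\omega$ inside $C$ form a spanning tree of $C$. A vertex $v\in V_R$ has all its neighbors in $C$, so $v\ne y$. Let $e_v$ be the first edge of the path from $v$ to $y$ in this tree, and let $k_v$ be the position of $e_v$ when the edges at $v$ are ordered by the distance from their head to $y$ in this tree, ties being broken by the reverse of $\prec_v$. Put $\Phi(\omega)=(e_v,2d-k_v)_{v\in V_R}$. In all other cases give $\Phi(\omega)$ a dummy value.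

If $t\in A_{R'}(V_{R+1})$ is a tree as in Lemma~\ref{lem:pocket}(a), with $N>R'$ in the finite case, then by that lemma the edges of $t$ inside $C$ form a spanning tree of $C$, distances to $y$ in it are distances in $t$, and $y$ is a common ancestor of $\overline\Gamma(v)$ for each $v\in V_R$. Therefore, on $A_{R'}(V_{R+1})$,
\begin{equation}\label{eq:local}
\Phi(t)=\begin{cases}\big(e(v,t),\psi(t)(v)\big)_{v\in V_R}&\text{if }t\in\mathcal{T}^{\mathrm{conn}},\\[2pt] \big(e(v,t),\eta(v)\big)_{v\in V_R}&\text{if }t=\Psi_{-1/2}(\eta)\text{ with }\eta\in\mathcal{R}_{V_N}.\end{cases}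
\end{equation}

\begin{lemma}\label{lem:joint}
\begin{itemize}
\item[(a)] The maps $t\mapsto e(v,t)$ and $t\mapsto\psi(t)$ are continuous on $\mathcal{T}^{\mathrm{conn}}$, and $\psi(t)\in\mathcal{R}$.
\item[(b)] Let $\eta_N$ be uniform on $\mathcal{R}_{V_N}$, let $t_N=\Psi_{-1/2}(\eta_N)$, and let $t$ have law $\mathsf{WSF}$. For every $R$, as $N\to\infty$,
\[
\big(e(v,t_N),\eta_N(v)\big)_{v\in V_R}\longrightarrow\big(e(v,t),\psi(t)(v)\big)_{v\in V_R}\quad\text{in law.}
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given $t$ and $R$, choose $R'$ with $t\in A_{R'}(V_{R+1})$. Every $t'\in\mathcal{T}^{\mathrm{conn}}$ that agrees with $t$ on the edges meeting $V_{R'}$ lies in the same event and has $\Phi(t')=\Phi(t)$; continuity follows from \eqref{eq:local}. Let $F$ be finite and nonempty, let $y$ be a common ancestor of $\bigcup_{v\in F}\overline\Gamma(v)$, and let $x$ minimize $\mathrm{dist}_t(\cdot,y)$ on $F$. By \eqref{eq:shift} the $m'_x$ edges counted in the definition of $\psi(t)(x)$ lead closer to $y$, so they leave $F$, and $m'_x\ge m'_x-\ell'=2d-\psi(t)(x)$. By \eqref{eq:ample}, $\psi(t)$ is ample for $F$.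

(b) Call the two random variables $X_N$ and $X$; they take values in a finite set. Let $a$ be a point of it, and let $A=A_{R'}(V_{R+1})$. By \eqref{eq:local} and Lemma~\ref{lem:bijection}, for $N>R'$,
\[
|\mathbb{P}(X_N=a)-\mathbb{P}(X=a)|\le\mathsf{UST}_N(A^c)+|\mathsf{UST}_N(\Phi=a)-\mathsf{WSF}(\Phi=a)|+\mathsf{WSF}(A^c).
\]
As $N\to\infty$ the right side tends to $2\,\mathsf{WSF}(A^c)$, which tends to $0$ as $R'\to\infty$ by Lemma~\ref{lem:pocket}(b).
\end{proof}

By Dhar's test $\eta_N$ has law $\nu_{G_N}$, so the second coordinates in part (b) show that $\psi$ carries $\mathsf{WSF}$ to $\nu$. This identification, needed for Corollary~\ref{cor:iso}, is our only use of the test.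

\subsection{Guessing the parent edge from the sandpile}

For $\eta$ defined at least on $V_R$ and $R\ge n$, let $S_n^R(\eta)$ be the shelter of $D=V_n$ in $V_R$. For $\eta\in\mathcal{R}$ let $S_n(\eta)=\bigcup_{R\ge n}S_n^R(\eta)$. If $R'\ge R$ and $S_n^{R'}(\eta)\subset V_R$, then $S_n^{R'}(\eta)$ is a sheltered subset of $V_R$ that contains $S_n^R(\eta)$. This gives the first implication below, and the second follows from it:
\begin{equation}\label{eq:stab}
S_n^{R'}(\eta)\subset V_R\ \Rightarrow\ S_n^{R'}(\eta)=S_n^R(\eta);\qquad S_n(\eta)\subset V_R\ \Rightarrow\ S_n(\eta)=S_n^R(\eta).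
\end{equation}
When $S_n(\eta)$ is finite, $\pi_x(S_n(\eta),\eta)$ is defined for $x\in V_n$, and it is our guess for the parent edge of $x$. Put
\[
c_d=4d(2d-1),\qquad\delta_n(x)=\mathsf{WSF}\big(A_n(\Gamma(x))^c\big),\qquad\rho_{n,R}=\mathsf{WSF}\big(A_R(V_n)^c\big).
\]
By Lemma~\ref{lem:pocket}(b), $\delta_n(x)\to0$ as $n\to\infty$, and $\rho_{n,R}\to0$ as $R\to\infty$ for fixed $n$.

\begin{proposition}\label{prop:guess}
For every $n$, the set $S_n(\psi(t))$ is finite for $\mathsf{WSF}$-almost every $t$. If $\overline\Gamma(x)\subset V_n$, then
\[
\mathsf{WSF}\Big(S_n(\psi(t))\text{ is finite and }e(x,t)\ne\pi_x\big(S_n(\psi(t)),\psi(t)\big)\Big)\le c_d\,\delta_n(x).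
\]
\end{proposition}

\begin{proof}
Let $n<R<N$. Take $W=V_N$ and $D=V_n$, let $\eta_N$ and $t_N$ be as in Lemma~\ref{lem:joint}, and let $t'_N=\Psi_\theta(\eta_N)$ with $\theta=|V_N|+\frac12$. Both $t_N$ and $t'_N$ have law $\mathsf{UST}_N$.

\emph{The shelter is confined.} Suppose $t'_N\in A_R(V_n)$, with pocket $C$. By Lemma~\ref{lem:pocket}(a), $C$ contains all descendants of its vertices, and $D\subset C$. So Lemma~\ref{lem:long}(c) gives $S_n^N(\eta_N)\subset C\subset V_R$. Hence
\begin{equation}\label{eq:confine}
\mathbb{P}\big(S_n^N(\eta_N)\not\subset V_R\big)\le\mathsf{UST}_N\big(A_R(V_n)^c\big).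
\end{equation}
For $R<R'<N$ we have $S_n^{R'}(\eta_N)\subset S_n^N(\eta_N)$, so the same bound holds for $S_n^{R'}(\eta_N)$, which is a function of $\eta_N|_{V_{R'}}$. Letting $N\to\infty$ with Lemma~\ref{lem:joint}(b), and then $R'\to\infty$ along the increasing events $\{S_n^{R'}(\psi(t))\not\subset V_R\}$, we get
\begin{equation}\label{eq:confineinf}
\mathsf{WSF}\big(S_n(\psi(t))\not\subset V_R\big)\le\rho_{n,R}.
\end{equation}
Since $\rho_{n,R}\to0$ as $R\to\infty$, the first claim follows.

\emph{The delay rarely changes the parent.} Let $\overline\Gamma(x)\subset V_n$, and let $t$ be a spanning tree of $G_N$ in $A_n(\Gamma(x))$, with pocket $C\subset V_n$ and root $y$. The paths from $s$ to the neighbors of $x$ all pass through $y$, so they share their part up to $y$. As $y\in D$, this part contains the first vertex in $D$ of each path, and $u_p=u_q$ for all $p,q\in\Gamma(x)$. There are $2d(2d-1)$ ordered pairs, so Proposition~\ref{prop:changes} gives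
\[
\mathbb{P}\big(e(x,t_N)\ne e(x,t'_N)\big)\le c_d\,\mathsf{UST}_N\big(A_n(\Gamma(x))^c\big).
\]

\emph{Conclusion.} By Lemma~\ref{lem:long}(b), $e(x,t'_N)=\pi_x(S_n^N(\eta_N),\eta_N)$. With \eqref{eq:stab} and \eqref{eq:confine},
\[
\mathbb{P}\big(e(x,t_N)\ne\pi_x(S_n^R(\eta_N),\eta_N)\big)\le c_d\,\mathsf{UST}_N\big(A_n(\Gamma(x))^c\big)+\mathsf{UST}_N\big(A_R(V_n)^c\big).
\]
The event on the left is determined by $e(x,t_N)$ and $\eta_N|_{V_R}$, since $\pi_x(S_n^R(\eta),\eta)$ is a function of $\eta|_{V_R}\in\mathcal{R}_{V_R}$. Letting $N\to\infty$ with Lemma~\ref{lem:joint}(b),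
\[
\mathsf{WSF}\big(e(x,t)\ne\pi_x(S_n^R(\psi(t)),\psi(t))\big)\le c_d\,\delta_n(x)+\rho_{n,R}.
\]
By \eqref{eq:stab}, the event in the proposition is contained in the union of this event and the one in \eqref{eq:confineinf}. Its probability is at most $c_d\,\delta_n(x)+2\rho_{n,R}$ for every $R>n$, and we let $R\to\infty$.
\end{proof}

One-endedness entered twice in this estimate, in two different trees. The merging of paths (T1) makes the entry points agree, which controls the changes of parent; if the paths from two neighbors of $x$ crossed the boundary of $V_n$ separately with probability bounded below in $n$, Proposition~\ref{prop:changes} would give no small bound. The finiteness of descendants (T3), applied through the uniform tree $t'_N$, confines the shelter.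

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:iso}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:guess} says that the guess is right with probability tending to $1$; along a sparse sequence of boxes it is eventually right almost surely. Enumerate $\mathbb{Z}^d=\{x_1,x_2,\dots\}$ and choose $n_1<n_2<\cdots$ such that $\overline\Gamma(x_l)\subset V_{n_i}$ and $\delta_{n_i}(x_l)\le2^{-i}$ for all $l\le i$. Let $\mathcal{T}_0$ be the set of $t\in\mathcal{T}^{\mathrm{conn}}$ such that all the sets $S_{n_i}(\psi(t))$ are finite and, for every $x\in\mathbb{Z}^d$,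
\begin{equation}\label{eq:inverse}
e(x,t)=\pi_x\big(S_{n_i}(\eta),\eta\big)\quad\text{for all large $i$, where }\eta=\psi(t).
\end{equation}

\emph{$\mathcal{T}_0$ is Borel.} The set $\mathcal{T}^{\mathrm{conn}}$ is Borel by Lemma~\ref{lem:pocket}(c), and $e(x,t)$ and $\psi(t)$ are continuous on it by Lemma~\ref{lem:joint}(a). Each of $S_n^R(\eta)$ and $\pi_x(S_n^R(\eta),\eta)$ depends on finitely many values of $\eta$. The event $\{S_n(\eta)\subset V_R\}$ is the intersection over $R'\ge R$ of the events $\{S_n^{R'}(\eta)\subset V_R\}$, and on it $S_n(\eta)=S_n^R(\eta)$. So $\mathcal{T}_0$ is obtained from Borel sets by countable operations.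

\emph{$\mathcal{T}_0$ has full measure.} Almost surely all $S_{n_i}(\psi(t))$ are finite. For $x=x_l$ and $i\ge l$, the equality in \eqref{eq:inverse} fails with probability at most $c_d2^{-i}$, so by the Borel--Cantelli lemma it fails for only finitely many $i$ almost surely. There are countably many $x$.

\emph{$\psi$ is injective on $\mathcal{T}_0$.} If $t,t'\in\mathcal{T}_0$ and $\psi(t)=\psi(t')$, then the right sides of \eqref{eq:inverse} agree, so $e(x,t)=e(x,t')$ for all $x$. By (T2) each of the trees is the set of its parent edges, so $t=t'$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iso}]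
An isomorphism modulo null sets is a Borel bijection with Borel inverse between translation-invariant Borel sets of full measure that commutes with translations and carries one measure to the other. Let $\mathcal{T}_1$ be the intersection of the countably many translates of $\mathcal{T}_0$. It is Borel and translation-invariant, and it has full measure because $\mathsf{WSF}$ is translation-invariant. The Lusin--Souslin theorem states that an injective Borel map from a Borel subset of a Polish space to a Polish space sends Borel sets to Borel sets. So $\psi(\mathcal{T}_1)$ is Borel, and the inverse of $\psi|_{\mathcal{T}_1}$ is Borel. Since $\psi$ commutes with translations, $\psi(\mathcal{T}_1)$ is translation-invariant. Since $\psi$ carries $\mathsf{WSF}$ to $\nu$, we have $\nu(\psi(\mathcal{T}_1))\ge\mathsf{WSF}(\mathcal{T}_1)=1$. For $\eta\in\psi(\mathcal{T}_1)$, formula \eqref{eq:inverse} gives the parent edges of the preimage.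
\end{proof}

\section{Two trees with the same sandpile}\label{sec:counter}

For $\eta\equiv2d-1$ a fire can sweep the lattice from the direction $(-1,\dots,-1)$ or from the direction $(1,\dots,1)$, with burning time $\pm\sum_iv_i$ up to a constant. To turn this into a proof of Proposition~\ref{prop:counter}, we need a tree whose parent steps all lower $\sum_iv_i$ and which is nevertheless one-ended. We obtain it by letting the paths run around nested shells and leave each shell at its lowest corner (Figure~\ref{fig:tree}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,>=stealth]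
\foreach \x in {-2,-1,0,1,2} \foreach \y in {-2,-1,0,1,2} \fill (\x,\y) circle (1.6pt);
\foreach \x/\y in {1/1,0/1,1/-1,0/-1,2/2,1/2,0/2,-1/2,2/-2,1/-2,0/-2,-1/-2}
  \draw[->,shorten >=3pt,shorten <=3pt] (\x,\y) -- ++(-1,0);
\foreach \x/\y in {-1/1,-1/0,1/0,-2/2,-2/1,-2/0,-2/-1,2/1,2/0,2/-1}
  \draw[->,shorten >=3pt,shorten <=3pt] (\x,\y) -- ++(0,-1);
\foreach \x/\y in {0/0,-1/-1,-2/-2}
  \draw[->,very thick,shorten >=3pt,shorten <=3pt] (\x,\y) -- ++(-1,0);
\node[above right] at (0,0) {$c_0$};
\node[above right] at (-1,-1) {$c_1$};
\node[above right] at (-2,-2) {$c_2$};
\end{tikzpicture}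
\caption{The one-ended spanning tree $t_-$ of $\mathbb{Z}^2$ in the box $[-2,2]^2$. Each arrow points from a vertex to its parent, to the left or down. Thin arrows stay in a square shell around the origin $c_0$; the thick arrows leave the shells at their lower left corners $c_k=(-k,-k)$.}
\label{fig:tree}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
Let $\mathbf{e}_1,\dots,\mathbf{e}_d$ be the unit vectors and $\sigma(v)=\sum_iv_i$. Let $L_0=V_0=\{0\}$, $L_k=V_k\setminus V_{k-1}$ for $k\ge1$, and $c_k=(-k,\dots,-k)\in L_k$.

\emph{Parents.} Let $v\in L_k$ with $v\ne c_k$; then $k\ge1$. We claim that $v-\mathbf{e}_i\in L_k$ for some $i$. Choose $i$ with $v_i>-k$, so that $v-\mathbf{e}_i\in V_k$. If $v-\mathbf{e}_i\notin V_{k-1}$ we are done. Otherwise $|v_j|\le k-1$ for all $j\ne i$, and $v_i=k$ because $v\notin V_{k-1}$. Since $d\ge2$ there is an index $j\ne i$, and $v-\mathbf{e}_j$ lies in $V_k$ and has $i$-th coordinate $k$, so it lies in $L_k$. Assign to $v$ one such vertex $v-\mathbf{e}_i\in L_k$ as its successor, and assign to $c_k$ the successor $c_k-\mathbf{e}_1\in L_{k+1}$. Let $t_-$ be the set of edges from vertices to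 their successors.

\emph{$t_-$ is a one-ended spanning tree.} Each step to a successor lowers $\sigma$ by $1$. On a cycle of $t_-$, a vertex with maximal $\sigma$ would have two successors, so there is no cycle. A chain of successors started in the finite set $L_k$ stays there until it reaches $c_k$ and then enters $L_{k+1}$. So every chain passes through all $c_k$ with $k$ large, and $t_-$ is connected. A self-avoiding path that once steps from a vertex to a vertex whose successor it is must keep doing so, since the step to the successor would go back. Such steps never leave a box $V_k$, because chains started outside $V_k$ never enter $V_k$. So a ray contains no such step, and the only ray from $v$ is its chain of successors. Thus $t_-\in\mathcal{T}^{\mathrm{conn}}$, and successors are parents. Let $t_+=-t_-$ be the reflected tree, in which each step to a parent raises $\sigma$ by $1$. The rays from $0$ in the two trees differ, so $t_-\ne t_+$.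

\emph{The orders and the heights.} The parent edges of $v$ in $t_-$ and in $t_+$ are different, since one lowers $\sigma$ and the other raises it. Choose $\prec_v$ so that they are the two largest edges at $v$. In $t_-$ the vertex $v^*$ is an ancestor of every $w\in\overline\Gamma(v)$, so $\mathrm{dist}_{t_-}(w,v^*)=\sigma(w)-\sigma(v^*)$. Hence $F'_v$ consists of the $d$ edges from $v$ to the vertices $v-\mathbf{e}_i$, the other $d$ edges lead farther from $v^*$, and $m'_v=|F'_v|=d$. The parent edge of $v$ in $t_+$ is not in $F'_v$, so $e(v,t_-)$ is the largest element of $F'_v$ and $\ell'=d-1$. Therefore $\psi(t_-)(v)=2d-d+(d-1)=2d-1$. In $t_+$ we have $\mathrm{dist}_{t_+}(w,v^*)=\sigma(v^*)-\sigma(w)$, the set $F'_v$ consists of the $d$ edges to the vertices $v+\mathbf{e}_i$, it does not contain $e(v,t_-)$, and again $m'_v=d$, $\ell'=d-1$ and $\psi(t_+)(v)=2d-1$.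
\end{proof}

\begin{thebibliography}{9}

\bibitem{GJ}
Samuel L. Gamlin and Antal A. J\'arai,
\emph{Anchored burning bijections on finite and infinite graphs},
arXiv:1405.5397 (2014).

\end{thebibliography}
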